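# A comeager $\mathrm{Aut}(\mathcal R_0)$-orbit in the space of subequivalence relations

## 1. Moving the even coordinates by hand

Let $X=\{0,1\}^{\mathbb N}$ with coordinates $x_1,x_2,\dots$ and the fair coin measure $\mu$. Two sequences are $\mathcal R_0$-equivalent when they differ in only finitely many places. For $n\ge 0$ put
$$\mathcal F_n=\{(x,y): x_i=y_i\ \text{for all } i>n\}.$$
So $\mathcal F_0$ is the diagonal $\Delta$, each $\mathcal F_n$-class has $2^n$ points, and $\mathcal R_0=\bigcup_n\mathcal F_n$ is an increasing union. We measure a set $A\subseteq\mathcal R_0$ of pairs by $M(A)=\int_X|\{y:(x,y)\in A\}|\,d\mu(x)$; for instance $M(\mathcal F_n)=2^n$. We think of $\mathcal F_m$ as a window, and call two equivalence relations $\mathcal S,\mathcal S'\subseteq\mathcal R_0$ close when $M((\mathcal S\triangle\mathcal S')\cap\mathcal F_m)$ is small for some large $m$.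

A measure-preserving bijection $T$ of $X$ that preserves $\mathcal R_0$ moves $\mathcal S$ to $T\mathcal S=\{(Tx,Ty):(x,y)\in\mathcal S\}$. How different can $T\mathcal S$ look from $\mathcal S$? Here are three examples.

*A finite window.* Take $\mathcal S=\mathcal F_1$. All classes of $T\mathcal F_1$ have two points, so $M(T\mathcal F_1\cap\mathcal F_m)\le 2$, while $M(\mathcal R_0\cap\mathcal F_m)=2^m$. No $T\mathcal F_1$ is close to $\mathcal R_0$.

*A parity.* Let $\mathcal S_{\rm par}$ be the set of pairs in $\mathcal R_0$ that differ in an even number of places. Every $\mathcal R_0$-class splits into two classes of $T\mathcal S_{\rm par}$, so an $\mathcal F_m$-class is cut by $T\mathcal S_{\rm par}$ into pieces of sizes $a+b=2^m$ (one may be $0$). Since $a^2+b^2\ge\frac12 2^{2m}$, we get $M(T\mathcal S_{\rm par}\cap\mathcal F_m)\ge 2^{m-1}$. For $m=2$ this is $2$, whereas $M(\Delta)=1$. No $T\mathcal S_{\rm par}$ is close to $\Delta$.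

*The even coordinates.* Let
$$\mathcal S_{\rm ev}=\{(x,y)\in\mathcal R_0: x_i=y_i\ \text{for all odd } i\}.$$
A permutation $\sigma$ of $\mathbb N$ with finite support gives $T_\sigma$ with $(T_\sigma x)_{\sigma(i)}=x_i$; it preserves $\mu$ and changes only finitely many coordinates. Now $T_\sigma\mathcal S_{\rm ev}$ consists of the pairs in $\mathcal R_0$ that agree at all indices $\sigma(i)$, $i$ odd. If $\sigma$ exchanges each odd $i\le m$ with its own even number $>m$, then $T_\sigma\mathcal S_{\rm ev}\supseteq\mathcal F_m$: in the window it looks like $\mathcal R_0$. If $\sigma$ exchanges each even $i\le m$ with its own odd number $>m$, then $T_\sigma\mathcal S_{\rm ev}\cap\mathcal F_m=\Delta$: in the window it looks trivial. Mixed pictures are possible too. Suppose we want $0z$ and $1z$ to be equivalent exactly when $z$ starts with $0$. Let $T$ be the identity on $\{x_2=1\}$, and on $\{x_2=0\}$ exchange coordinates $1$ and $4$. Then $T=T^{-1}$. The points $T(0z),T(1z)$ differ exactly in coordinate $4$ if $z$ starts with $0$, and exactly in coordinate $1$ otherwise. So $(0z,1z)\in T\mathcal S_{\rm ev}$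 iff $z$ starts with $0$, as wanted.

So the orbit of $\mathcal S_{\rm ev}$ seems to come close to everything. It does: the orbit is dense. But a dense orbit can be small in the sense of Baire category. Is the orbit of $\mathcal S_{\rm ev}$ comeager? If not, is any orbit comeager?

## 2. The space $\mathrm{Sub}(\mathcal R_0)$ and its two acting groups

A **p.m.p. countable Borel equivalence relation** on an atomless standard probability space $(X,\mu)$ is a Borel equivalence relation with countable classes such that every Borel injection between Borel subsets of $X$ whose graph lies in the relation preserves $\mu$. It is **aperiodic** if a.e. class is infinite, **ergodic** if every invariant Borel set is null or conull, and **hyperfinite** if it is an increasing union of Borel equivalence relations with finite classes. The ergodic hyperfinite aperiodic p.m.p. relation is unique up to isomorphism; the relation $\mathcal R_0$ of Section 1 is a concrete model. By the Feldman–Moore theorem, every countable Borel equivalence relation is the orbit relation of a countable group of Borel automorphisms. For $\mathcal R_0$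 one can use $\Gamma=\bigcup_n\Gamma_n$, where $\Gamma_n=(\mathbb Z/2)^n$ flips the first $n$ coordinates; then $\mathcal R_0=\bigsqcup_{\gamma\in\Gamma}\mathrm{graph}(\gamma)$. The measure $M$ on $\mathcal R_0$ is $\sigma$-finite, and it may also be computed as $M(A)=\int_X|\{x:(x,y)\in A\}|\,d\mu(y)$, because $\mathcal R_0$ is p.m.p. Everything below is modulo null sets, and since the $\mathcal R_0$-saturation of a null set is null, we may always discard an $\mathcal R_0$-invariant null set.

**Definition.** $\Omega=\mathrm{Sub}(\mathcal R_0)$ is the space of Borel subequivalence relations $\mathcal S\subseteq\mathcal R_0$, two of them identified when they coincide up to an $M$-null set. The topology is that of the measure algebra: $\mathcal S_n\to\mathcal S$ iff $M((\mathcal S_n\triangle\mathcal S)\cap B)\to0$ for every Borel $B\subseteq\mathcal R_0$ with $M(B)<\infty$.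

This topology is Polish, a result of Kechris. If $M(B)<\infty$ then $M(B\setminus\mathcal F_m)\to0$ as $m\to\infty$. Hence the sets $\{\mathcal S':M((\mathcal S'\triangle\mathcal S)\cap\mathcal F_m)<\varepsilon\}$ form a neighborhood basis at $\mathcal S$. We use one consequence constantly: *if $\mathcal S_m\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ for all $m$, then $\mathcal S_m\to\mathcal S'$.* For example, $\mathcal S\cap\mathcal F_n\to\mathcal S$.

**Definition.** $G=\mathrm{Aut}(\mathcal R_0)$ is the group of measure-preserving Borel bijections $T$ of $X$, modulo null sets, such that $(x,y)\in\mathcal R_0\iff(Tx,Ty)\in\mathcal R_0$ for a.e. $x$ and all $y$. The **full group** $[\mathcal R_0]\le G$ consists of those $T$ with $(x,Tx)\in\mathcal R_0$ for a.e. $x$. Both act on $\Omega$ by $T\cdot\mathcal S=(T\times T)(\mathcal S)$.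

The maps $T_\sigma$ of Section 1 lie in $[\mathcal R_0]$.

The following is known. Say that $\mathcal S$ has **everywhere infinite index** if for every Borel $A\subseteq X$ of positive measure, almost every class of $\mathcal R_0$ restricted to $A$ splits into infinitely many classes of $\mathcal S$ restricted to $A$. For $\mathcal S\in\Omega$ the following are equivalent: (i) $\mathcal S$ is aperiodic and has everywhere infinite index in $\mathcal R_0$; (ii) the $[\mathcal R_0]$-orbit of $\mathcal S$ is dense; (iii) the $G$-orbit of $\mathcal S$ is dense. Moreover, every $[\mathcal R_0]$-orbit is meager in $\Omega$.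

*Example.* $\mathcal S_{\rm ev}$ satisfies (i). Its classes are infinite. Write $X=X_{\rm odd}\times X_{\rm even}$, so that the $\mathcal S_{\rm ev}$-classes inside $[(a,b)]_{\mathcal R_0}$ are the sets $\{a'\}\times[b]$ with $a'\in[a]$, where brackets denote classes for "finitely many differences". Let $\mu(A)>0$, let $A_a=\{b:(a,b)\in A\}$, and let $B\subseteq X_{\rm odd}$ be the set of $a$ for which $A_a$ has positive measure. By ergodicity $[a]\cap B\ne\emptyset$ for a.e. $a$. The set of $a$ for which $[a]\cap B$ is finite and nonempty is null: picking the lexicographically least point of each such $[a]\cap B$ gives a Borel set $C$ whose images under the infinitely many finite flips are pairwise disjoint and of equal measure, so $C$ is null, and so is its saturation. Hence $[a]\cap B$ is infinite for a.e. $a$. For each $a'\in B$, a.e. $b$ satisfies $[b]\cap A_{a'}\neq\emptyset$, again by ergodicity. By Fubini, for a.e. $(a,b)$ the infinitely many classes $\{a'\}\times[b]$ with $a'\in[a]\cap B$ all meet $A$. So the orbit of $\mathcal S_{\rm ev}$ is dense.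

The question, which comes from François Le Maître, "On dense orbits in the space of subequivalence relations", arXiv:2405.01806 (2024), is whether $\Omega$ contains a comeager $G$-orbit. The answer is yes, with an explicit representative.

**Theorem A.** There is $\mathcal S\in\mathrm{Sub}(\mathcal R_0)$ whose $\mathrm{Aut}(\mathcal R_0)$-orbit is comeager. Explicitly, realize $\mathcal R_0$ as the cofinite equivalence relation $\mathcal R$ on $X'=\prod_{n\ge1}\mathrm{Sym}(n)$ with the product of the uniform measures (two sequences are equivalent iff they agree from some index on), and let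
$$\mathcal S_\ast=\{(x,y)\in\mathcal R:\ x_nx_{n-1}\cdots x_1(1)=y_ny_{n-1}\cdots y_1(1)\ \text{for all large } n\}.$$
Then $\mathcal S_\ast$ has a comeager orbit.

We shall also characterize the subrelations with comeager orbit; that is Theorem B, stated in Section 6 once its vocabulary is in place.

## 3. A Polish topology on $\mathrm{Aut}(\mathcal R_0)$ and a category criterion

To use Baire category on orbits we need $G$ to be a Polish group acting continuously. Recall that for a standard $\sigma$-finite space $(Z,\lambda)$, the group $\mathrm{Aut}(Z,\lambda)$ of measure-preserving automorphisms is Polish for the coarsest topology making all maps $\Theta\mapsto\Theta(A)$, $\lambda(A)<\infty$, continuous for the distance $\lambda(A\triangle A')$.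

**Lemma 1.** With the coarsest topology making all maps $T\mapsto(T\times T)(A)$, $M(A)<\infty$, continuous (for the distance $M(A\triangle A')$), $G$ is a Polish group acting continuously on $\Omega$.

*Proof.* Each $T\times T$ preserves $M$, so $T\mapsto T\times T$ maps $G$ homomorphically into $\mathrm{Aut}(\mathcal R_0,M)$. It is injective, as one sees on the diagonal, and the topology of $G$ is the one induced from $\mathrm{Aut}(\mathcal R_0,M)$. A closed subgroup of a Polish group is Polish, so it suffices to show that the image is closed.

**Step 1: the limit acts on the diagonal.** Let $T_n\times T_n\to\Theta$. All these maps preserve $\Delta$, and $M(\Delta)=1$, so $\Theta(\Delta)=\Delta$. As $M|_\Delta\cong\mu$, $\Theta$ induces $T\in\mathrm{Aut}(X,\mu)$ with $\mu(T_nB\triangle TB)\to0$ for every Borel $B$.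

**Step 2: the limit is $T\times T$.** Let $M(A)<\infty$. Then
$$(T_n\times T_n)(A\cap(B\times X))=(T_n\times T_n)(A)\cap(T_nB\times X).$$
The left side converges to $\Theta(A\cap(B\times X))$. The right side converges to $\Theta(A)\cap(TB\times X)$, because $M(\Theta(A)\cap(C_n\times X))\to0$ whenever $\mu(C_n)\to0$ (the measure $C\mapsto M(\Theta(A)\cap(C\times X))$ is finite and absolutely continuous with respect to $\mu$); apply this to $C_n=T_nB\triangle TB$. So $\Theta(A\cap(B\times X))=\Theta(A)\cap(TB\times X)$. The same holds for the second coordinate, by the second formula for $M$. Let $\theta$ be a point realization of $\Theta$ and let $\pi_1,\pi_2$ be the coordinate projections. For $B$ in a countable family separating points we have, for $M$-a.e. $p$, that $\pi_1(p)\in B$ iff $\pi_1(\theta(p))\in TB$; hence $\pi_1\theta=T\pi_1$ a.e., and likewise $\pi_2\theta=T\pi_2$ a.e. That is, $\theta=T\times T$ $M$-a.e. on $\mathcal R_0$.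

**Step 3: $T\in G$.** By Step 2, for a.e. $x$ and all $y$, $(x,y)\in\mathcal R_0$ implies $(Tx,Ty)\in\mathcal R_0$. Inversion is continuous, so $T_n^{-1}\times T_n^{-1}\to\Theta^{-1}$, and the same argument gives the converse implication.

**Step 4: the action is continuous.** Write $\Theta_n=T_n\times T_n$ and $\Theta=T\times T$. Let $\Theta_n\to\Theta$ in $G$, $\mathcal S_n\to\mathcal S$ in $\Omega$, and $M(B)<\infty$. First,
$$M((\Theta_n\mathcal S_n\triangle\Theta_n\mathcal S)\cap B)=M((\mathcal S_n\triangle\mathcal S)\cap\Theta_n^{-1}B)\le M((\mathcal S_n\triangle\mathcal S)\cap\Theta^{-1}B)+M(\Theta_n^{-1}B\triangle\Theta^{-1}B)\to0.$$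
Second, put $C_n=\mathcal S\cap\Theta_n^{-1}B$ and $C=\mathcal S\cap\Theta^{-1}B$, so that $M(C_n\triangle C)\to0$. Then $\Theta_n\mathcal S\cap B=\Theta_nC_n$ and $\Theta\mathcal S\cap B=\Theta C$, and $M(\Theta_nC_n\triangle\Theta C)\le M(C_n\triangle C)+M(\Theta_nC\triangle\Theta C)\to0$. Together these give $\Theta_n\mathcal S_n\to\Theta\mathcal S$. $\square$

The next lemma reduces comeagerness to a local statement near $1\in G$.

**Lemma 2.** Let a Polish group $G$ act continuously on a Polish space $\Omega$, and let $s\in\Omega$ have dense orbit. If $Vs$ is somewhere dense (its closure has nonempty interior) for every neighborhood $V$ of $1$, then $Gs$ is comeager.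

*Proof.* We first show that $Gs$ is nonmeager. Suppose $Gs\subseteq\bigcup_kC_k$ with $C_k$ closed nowhere dense. The closed sets $\{g:gs\in C_k\}$ cover $G$, so by the Baire category theorem one of them contains $gV$ for some $g\in G$ and some open $V\ni1$. Then $Vs\subseteq g^{-1}C_k$ is nowhere dense, a contradiction.

Now we spread this out. The orbit $Gs$ is a continuous image of $G$, so it is analytic and has the Baire property. Being nonmeager, it is comeager in some nonempty open $O$. By invariance it is comeager in each $gO$. The open set $\bigcup_ggO$ is a union of countably many of the $gO$ (Lindelöf), so $Gs$ is comeager in it. This set is invariant and meets the dense orbit $Gs$; so it contains $Gs$ and is dense. Hence $Gs$ is comeager in $\Omega$. $\square$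

## 4. The orbit of $\mathcal S_{\rm ev}$ is dense and meager

Lemma 2 can be tested on $\mathcal S_{\rm ev}$. What hurts is the $\mathcal S_{\rm ev}$-invariant set $B=\{x_1=0\}$.

**Proposition 3.** The $G$-orbit of $\mathcal S_{\rm ev}$ is meager.

*Proof.* Write $\mathcal S=\mathcal S_{\rm ev}$ and $V=\{T\in G:\mu(TB\triangle B)<\frac18\}$. Since $\mu(TB\triangle B)=M((T\times T)(\Delta\cap(B\times B))\,\triangle\,(\Delta\cap(B\times B)))$, $V$ is an open neighborhood of $1$.

**Step 1: relations near $\mathcal S$ that $V\mathcal S$ cannot approach.** Given $n\ge1$, choose an odd $q>n$, and let $g$ flip coordinates $1$ and $q$ simultaneously. Let $\mathcal S'_n$ be the orbit relation of the finite group generated by $g$ and the flips of the even coordinates $\le n$. A pair in $\mathcal S_n'$ that uses $g$ differs at $q>n$, so $\mathcal S'_n\cap\mathcal F_n=\mathcal S\cap\mathcal F_n$, and therefore $\mathcal S'_n\to\mathcal S$. Let $T\in V$ and $B''=TB$. Since $B$ is $\mathcal S$-invariant, $B''$ is $T\mathcal S$-invariant, so $(x,gx)\notin T\mathcal S$ for a.e. $x\in B''$ with $gx\notin B''$. As $gB=X\setminus B$,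 the set of these $x$ contains $(B\cap B'')\setminus g^{-1}(B''\setminus B)$, whose measure is at least $\frac12-\mu(B\setminus B'')-\mu(B''\setminus B)>\frac38$. But $\mathrm{graph}(g)\subseteq\mathcal S'_n\cap\mathcal F_q$. Thus $M((T\mathcal S\triangle\mathcal S'_n)\cap\mathcal F_q)\ge\frac38$ for all $T\in V$, and $\mathcal S_n'\notin\overline{V\mathcal S}$. So $\overline{V\mathcal S}$ is not a neighborhood of $\mathcal S$.

**Step 2: from local failure to meagerness.** Choose an open $W\ni1$ with $W^{-1}W\subseteq V$. If $\overline{W\mathcal S}$ contained a nonempty open set $O$, then $w\mathcal S\in O$ for some $w\in W$, and $w^{-1}O$ would be a neighborhood of $\mathcal S$ contained in $\overline{w^{-1}W\mathcal S}\subseteq\overline{V\mathcal S}$, which Step 1 excludes. So $W\mathcal S$ is nowhere dense. Countably many translates $g_iW$ cover $G$, and the orbit $\bigcup_ig_iW\mathcal S$ is meager. $\square$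

So a candidate must be at least free of such invariant sets. We shall find out how much ergodicity is needed.

## 5. Elements near the identity: fixing points versus carrying blocks rigidly

To apply Lemma 2 at some $\mathcal S$ we need, for every $V$ and every $\mathcal S'$ close to $\mathcal S$, elements $T\in V$ with $T\mathcal S$ arbitrarily close to $\mathcal S'$. The obvious way to stay near $1$ is to take $T\in[\mathcal R_0]$ that fixes most points. Indeed, if $\mu\{Tx\ne x\}$ is small and $M(A)<\infty$, then most pairs in $A$ have both coordinates fixed, so $T$ is near $1$ in $G$. This attempt fails for every candidate. By the equivalence of (i) and (iii), an $\mathcal S$ with comeager (hence dense) orbit is aperiodic, and aperiodic relations are covered by the following.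

**Proposition 4.** Let $\mathcal S\in\Omega$ be aperiodic and $n\ge0$. There is $m$ such that $M\big((T\mathcal S\,\triangle\,(\mathcal S\cap\mathcal F_n))\cap\mathcal F_m\big)\ge2^n/8$ for every $T\in[\mathcal R_0]$ with $\mu\{x:Tx\ne x\}\le\frac14$.

*Proof.* As $|[x]_{\mathcal S\cap\mathcal F_m}|\to|[x]_{\mathcal S}|=\infty$ for a.e. $x$, choose $m$ such that the set $P$ of $x$ with $|[x]_{\mathcal S\cap\mathcal F_m}|\ge2^{n+2}$ has measure at least $\frac78$. Given $T$, put $A=\{x:Tx=x\}$, so $\mu(A)\ge\frac34$ and $T\mathcal S\cap(A\times A)=\mathcal S\cap(A\times A)$. Let $U$ be the union of the classes $C$ of $\mathcal S\cap\mathcal F_m$ with $|C\cap A|<|C|/2$. More than half of each such class lies outside $A$, and $\mathcal S\cap\mathcal F_m$ is p.m.p. with finite classes, so $\mu(U)\le2\mu(X\setminus A)\le\frac12$. Hence $\mu(A\cap P\setminus U)\ge1-\frac14-\frac18-\frac12=\frac18$. For $x$ in this set, with class $C$, at least $\frac12|C|-2^n\ge2^n$ points $y\in C\cap A$ lie outside $[x]_{\mathcal F_n}$. For these $y$ the pair $(x,y)$ lies in $T\mathcal S\cap\mathcal F_m$ but not in $\mathcal S\cap\mathcal F_n$.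 $\square$

Since $\mathcal S\cap\mathcal F_n\to\mathcal S$, the relations $T\mathcal S$, with $T\in[\mathcal R_0]$ moving at most a quarter of the space, are not dense in any neighborhood of $\mathcal S$. So $T$ must move many points and still be near $1$ in $G$. The topology of $G$ allows this, because it only tests finitely many sets of pairs, and these are nearly described by finitely many coordinates.

We need notation. Let $W_n=\{0,1\}^n$ be the set of words and $Y_n=\{0,1\}^{\{n+1,n+2,\dots\}}$ the set of tails, with product measure $\nu_n$. Thus $X=W_n\times Y_n$, and $\mu$ is the product of the uniform measure and $\nu_n$. Write $0_n=(0,\dots,0)\in W_n$. The blocks $W_n\times\{z\}$ are the $\mathcal F_n$-classes.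

**Definition.** For $T\in G$, $\mathrm{Good}_n(T)$ is the set of $x=(w,z)\in W_n\times Y_n$ such that for some $z'\in Y_n$ we have $T(u,z)=(u,z')$ for all $u\in W_n$.

So $T$ carries the block of a good point to another block without disturbing the words. The set $\mathrm{Good}_n(T)$ is a union of blocks, that is, of the form $W_n\times Z$. If $x\in\mathrm{Good}_n(T)$ then $Tx\in\mathrm{Good}_n(T^{-1})$; applying this also to $T^{-1}$ gives $\mu(\mathrm{Good}_n(T))=\mu(\mathrm{Good}_n(T^{-1}))$. *Examples.* For $n=0$ we have $W_0=\{\emptyset\}$ and $\mathrm{Good}_0(T)=X$ always. If $T$ flips coordinate $2$, then $\mathrm{Good}_1(T)=X$ although $T$ has no fixed point; and $\mathrm{Good}_2(T)=\emptyset$.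

**Lemma 5.** For $n\ge0$ and $\delta>0$ let $V_{n,\delta}=\{T\in G:\mu(\mathrm{Good}_n(T))>1-\delta\}$. Every neighborhood $V$ of $1$ in $G$ contains some $V_{n,\delta}$.

*Proof.* There are sets $A_1,\dots,A_r$ of finite measure and $\varepsilon>0$ such that $V$ contains every $T\in G$ with $M((T\times T)A_i\triangle A_i)<\varepsilon$ for all $i\le r$.

**Step 1: replace the $A_i$ by sets seen by finitely many coordinates.** Each $A_i$ is a disjoint union over $\gamma\in\Gamma$ of sets $\{(x,\gamma x):x\in A_{i,\gamma}\}$, with $\sum_\gamma\mu(A_{i,\gamma})<\infty$. Keeping finitely many $\gamma$ and approximating each $A_{i,\gamma}$ by a cylinder set, we find a common $n$ and sets $\tilde A_i=\bigsqcup_{\gamma\in\Gamma_n}\{(x,\gamma x):(x_1,\dots,x_n)\in P_{i,\gamma}\}$, $P_{i,\gamma}\subseteq W_n$, with $M(A_i\triangle\tilde A_i)\le\varepsilon/4$.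

**Step 2: good points preserve such sets.** Let $A=\{(x,\gamma x):(x_1,\dots,x_n)\in P\}$ with $\gamma\in\Gamma_n$, and let $T\in G$. If $x=(w,z)\in\mathrm{Good}_n(T)$, then $Tx=(w,z')$ and $T\gamma x=(\gamma w,z')=\gamma Tx$, so $(x,\gamma x)\in A$ implies $(Tx,T\gamma x)\in A$. Hence $M((T\times T)A\setminus A)\le\mu(X\setminus\mathrm{Good}_n(T))$. As $M((T\times T)A)=M(A)$, it follows that $M((T\times T)A\triangle A)\le2\mu(X\setminus\mathrm{Good}_n(T))$.

**Step 3: add up.** For $T\in V_{n,\delta}$, summing over the $2^n$ elements of $\Gamma_n$ gives $M((T\times T)A_i\triangle A_i)\le2\cdot\frac\varepsilon4+2^{n+1}\delta$. With $\delta=\varepsilon2^{-n-3}$ this is $\frac34\varepsilon<\varepsilon$. $\square$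

## 6. Tuples of $\mathcal S$-classes and high ergodicity

Which $\mathcal S$ can be moved onto a given $\mathcal S'$ in a window $\mathcal F_m$ by $T$ with large $\mathrm{Good}_N(T)$? Put $L=T^{-1}$. Then $T\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ means: for $(x,y)\in\mathcal F_m$, $(Lx,Ly)\in\mathcal S$ iff $(x,y)\in\mathcal S'$. So $L$ has to distribute the $2^m$ points of each $\mathcal F_m$-class among $\mathcal S$-classes with prescribed coincidences. If we choose in advance which class $b(x)$ each $x$ should go to, we need $Lx\in b(x)$. In other words, we must match pairs $(x,b(x))$, each a point together with an $\mathcal S$-class in its $\mathcal R_0$-class, with pairs $(y,[y]_{\mathcal S})$, keeping the class and changing the point. Such matchings exist if "changing the point while keeping the class" is ergodic.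

Carrying blocks rigidly asks for more. Say $N=1$, and the two points $(0,z),(1,z)$ are to go to two different classes $b,b'$. We need one tail $z'$ with $(0,z')\in b$ and $(1,z')\in b'$ simultaneously. So we must match a point together with an ordered *pair* of classes. For $N$ in general, $k$-tuples of classes appear.

**Definition.** $\mathcal S$ has **infinite index** if a.e. $\mathcal R_0$-class contains infinitely many $\mathcal S$-classes. An **enumeration** of the $\mathcal S$-classes is a sequence of Borel maps $c_i:X\to X$, $i\in\mathbb N$, such that $(c_i(x))_i$ meets each $\mathcal S$-class in $[x]_{\mathcal R_0}$ exactly once. For $(x,y)\in\mathcal R_0$ the **label** $\ell(x,y)$ is the unique $j$ with $(y,c_j(x))\in\mathcal S$.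

Enumerations exist when the index is infinite. Let $\mathcal R_0$ be the orbit relation of $\{\gamma_1,\gamma_2,\dots\}$, and let $c_{j+1}(x)=\gamma_ix$ with $i$ least such that $\gamma_ix$ is $\mathcal S$-inequivalent to $c_1(x),\dots,c_j(x)$. The indices $i$ so chosen strictly increase with $j$, so every $\gamma_ix$ is equivalent to some $c_j(x)$.

**Definition.** Let $I_k$ be the set of $k$-tuples of distinct elements of $\mathbb N$, $Z_k=X\times I_k$, $\lambda_k=\mu\times\text{counting}$. Define
$$(x,\mathbf i)\,Q_k\,(y,\mathbf j)\iff(x,y)\in\mathcal R_0\ \text{ and }\ [c_{i_p}(x)]_{\mathcal S}=[c_{j_p}(y)]_{\mathcal S}\quad(1\le p\le k).$$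

So $Z_k$ is the space of pairs consisting of a point $x$ and a $k$-tuple of distinct $\mathcal S$-classes in $[x]_{\mathcal R_0}$, and $Q_k$ changes $x$ and keeps the tuple. It is a countable Borel equivalence relation. It preserves $\lambda_k$: a partial Borel injection with graph in $Q_k$ splits into countably many pieces $(x,\mathbf i)\mapsto(\varphi(x),\mathbf j)$ with $\mathbf i,\mathbf j$ fixed and $\varphi$ a partial injection with graph in $\mathcal R_0$, which preserves $\mu$. The choice of enumeration does not matter: for another enumeration $c'$ let $\tau_x$ be the permutation of $\mathbb N$ for which $c'_{\tau_x(i)}(x)$ and $c_i(x)$ are $\mathcal S$-equivalent; then $(x,\mathbf i)\mapsto(x,\tau_x(\mathbf i))$ is an isomorphism between the two versions of $(Z_k,\lambda_k,Q_k)$.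

**Definition.** $\mathcal S$ is **highly ergodic** if it has infinite index and $Q_k$ is ergodic on $(Z_k,\lambda_k)$ for every $k\ge1$.

High ergodicity is $G$-invariant: for $T\in G$, $c'_i(Tx)=Tc_i(x)$ is an enumeration of the $T\mathcal S$-classes, and $(x,\mathbf i)\mapsto(Tx,\mathbf i)$ carries $Q_k$ for $\mathcal S$ to $Q_k$ for $T\mathcal S$.

*Example.* For $\mathcal S_{\rm ev}$ already $Q_1$ is not ergodic. Every class $C$ of $\mathcal S_{\rm ev}$ has a constant first coordinate, and the set of pairs $(x,C)$ for which this coordinate is $0$ is $Q_1$-invariant. It is neither null nor conull, since each $\mathcal R_0$-class contains classes $C$ of both kinds. A highly ergodic example is in Section 9.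

For $\mathcal S\in\Omega$ and $z\in Y_n$ let $\mathcal E(W_n)$ be the finite set of equivalence relations on $W_n$, and let
$$e_n(\mathcal S)(z)=\{(u,v)\in W_n^2:((u,z),(v,z))\in\mathcal S\}\in\mathcal E(W_n).$$
This is the pattern that $\mathcal S$ draws on the block over $z$. *Example.* For $\mathcal S_{\rm ev}$ and $n=2$, every $z$ has the same pattern, in which two words are equivalent iff they have the same first letter. Recall that the total variation distance of two probability vectors $(p_e),(q_e)$ on a finite set is $\frac12\sum_e|p_e-q_e|=1-\sum_e\min(p_e,q_e)$.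

**Theorem B.**

1. The orbit of $\mathcal S$ is comeager iff $\mathcal S$ is highly ergodic. Hence the highly ergodic subrelations form a single $G$-orbit, and it is a dense $G_\delta$.
2. Such $\mathcal S$ are ergodic, and they are maximal: if $\mathcal S\subseteq\mathcal W\subseteq\mathcal R_0$ with $\mathcal W\in\Omega$, then $\mathcal W=\mathcal S$ or $\mathcal W=\mathcal R_0$.
3. Let $\mathcal S$ be highly ergodic, $\mathcal S'\in\Omega$ arbitrary, $0\le N\le m$, and let $d$ be the total variation distance between the laws of $e_N(\mathcal S)$ and $e_N(\mathcal S')$ under $\nu_N$. Then there is $T\in[\mathcal R_0]$ with $T\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ and $\mu(\mathrm{Good}_N(T))\ge1-d$. The constant $1-d$ is optimal.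

## 7. Matching blocks with tuples of classes

The only tool for building maps is the standard exhaustion argument.

**Lemma 6.** Let $Q$ be an ergodic measure-preserving countable Borel equivalence relation on a standard $\sigma$-finite space $(Z,\lambda)$, and let $A,B$ be Borel with $\lambda(A)=\lambda(B)<\infty$. Then there is a measure-preserving Borel bijection between conull subsets of $A$ and $B$ with graph contained in $Q$.

*Proof.* Let $Q$ be the orbit relation of a countable group $\{\gamma_1,\gamma_2,\dots\}$ of Borel automorphisms (Feldman–Moore); they preserve $\lambda$. Inductively let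
$$A_i=\Big(A\setminus\bigcup_{j<i}A_j\Big)\cap\gamma_i^{-1}\Big(B\setminus\bigcup_{j<i}\gamma_jA_j\Big),$$
and let the map be $\gamma_i$ on $A_i$. The leftovers $A_\infty=A\setminus\bigcup_iA_i$ and $B_\infty=B\setminus\bigcup_i\gamma_iA_i$ have equal measure. No $\gamma_i$ maps a point of $A_\infty$ into $B_\infty$, since that point would have been put into $A_i$. So the $Q$-saturation of $A_\infty$ is disjoint from $B_\infty$. By ergodicity one of $A_\infty,B_\infty$ is null, hence both are. $\square$

**Proposition 7.** Let $\mathcal S$ be highly ergodic, $\mathcal S'\in\Omega$, $0\le N\le m$, and let $d$ be as in Theorem B(3). There is $T\in[\mathcal R_0]$ with $T\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ and $\mu(\mathrm{Good}_N(T))\ge1-d$.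

*Proof.* Fix an enumeration $(c_i)$ of the $\mathcal S$-classes, with labels $\ell$. Put $K=2^m$.

**Step 1: color the points by their $\mathcal S'$-class inside the window.** For every $e\in\mathcal E(W_m)$ fix a function $g_e:W_m\to\{1,\dots,K\}$ whose level sets are the $e$-classes. Put $f(u,z)=g_{e_m(\mathcal S')(z)}(u)$ for $(u,z)\in W_m\times Y_m$. Then for $(x,y)\in\mathcal F_m$,
$$f(x)=f(y)\iff(x,y)\in\mathcal S'.\tag{1}$$

**Step 2: reserve $K$ distinct $\mathcal S$-classes for each $\mathcal F_m$-class.** For $x=(u,z)\in W_m\times Y_m$ and $1\le k\le K$ let $b_k(x)=[c_k(0_m,z)]_{\mathcal S}$. These are $K$ distinct $\mathcal S$-classes contained in $[x]_{\mathcal R_0}$, and they depend only on the $\mathcal F_m$-class of $x$. Let $\beta_k(x)=\ell(x,c_k(0_m,z))$ be the label at $x$ of the $k$-th of them, so $b_k(x)=[c_{\beta_k(x)}(x)]_{\mathcal S}$.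

**Step 3: restate what is needed of $L=T^{-1}$.** It suffices to find $L\in[\mathcal R_0]$ with $\mu(\mathrm{Good}_N(L))\ge1-d$ and
$$Lx\in b_{f(x)}(x)\quad\text{for a.e. }x.\tag{2}$$
Indeed, then for a.e. $x$ and all $y\in[x]_{\mathcal F_m}$ we have $b_k(x)=b_k(y)$ for all $k$, and the classes $b_k(x)$ are distinct. So
$$(Lx,Ly)\in\mathcal S\iff b_{f(x)}(x)=b_{f(y)}(x)\iff f(x)=f(y)\iff(x,y)\in\mathcal S',$$
the last equivalence by (1). With $T=L^{-1}\in[\mathcal R_0]$ this says $T\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$, and $\mu(\mathrm{Good}_N(T))=\mu(\mathrm{Good}_N(L))$.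

**Step 4: choose the blocks that $L$ will carry rigidly.** A block over $z$ with pattern $e$ for $\mathcal S'$ should go to a block over some $z'$ with the same pattern $e$ for $\mathcal S$. For $e\in\mathcal E(W_N)$ let
$$A_e=\{z\in Y_N:e_N(\mathcal S')(z)=e\},\qquad B_e=\{z\in Y_N:e_N(\mathcal S)(z)=e\}.$$
Choose Borel $A'_e\subseteq A_e$ and $B'_e\subseteq B_e$ with $\nu_N(A'_e)=\nu_N(B'_e)=\min(\nu_N(A_e),\nu_N(B_e))$. Then $\sum_e\nu_N(A'_e)=1-d$.

**Step 5: match these blocks.** Fix $e$, with $k$ classes, and let $u_1,\dots,u_k\in W_N$ be representatives of them. For $z\in Y_N$ let $x_z=(0_N,z)\in X$.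

Let $z\in A'_e$. The points $(u,z)$, $u\in W_N$, lie in one $\mathcal F_N$-class, hence in one $\mathcal F_m$-class. The points $(u_p,z)$ are pairwise $\mathcal S'$-inequivalent, so by (1) the numbers $f(u_1,z),\dots,f(u_k,z)$ are distinct. Therefore $\mathbf a(z)=(\beta_{f(u_p,z)}(x_z))_{p\le k}$ is in $I_k$. It codes the tuple of classes $b_{f(u_p,z)}(x_z)$ to which the points $(u_p,z)$ should go.

Let $z\in B'_e$. The points $(u_p,z)$ are pairwise $\mathcal S$-inequivalent, so $\mathbf a'(z)=(\ell(x_z,(u_p,z)))_{p\le k}$ is in $I_k$. It codes the tuple of classes $[(u_p,z)]_{\mathcal S}$ that the block over $z$ actually visits.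

The sets $\{(x_z,\mathbf a(z)):z\in A'_e\}$ and $\{(x_z,\mathbf a'(z)):z\in B'_e\}$ have the same finite measure $2^{-N}\nu_N(A'_e)$ in $Z_k$. As $Q_k$ is ergodic, Lemma 6 gives a $\nu_N$-preserving bijection $\varphi_e:A'_e\to B'_e$ (mod null) with $(x_z,x_{\varphi_e(z)})\in\mathcal R_0$ and
$$b_{f(u_p,z)}(x_z)=[(u_p,\varphi_e(z))]_{\mathcal S}\qquad(p\le k).\tag{3}$$
Set $L(u,z)=(u,\varphi_e(z))$ for $u\in W_N$, $z\in A'_e$. The points $(u,z),x_z,x_{\varphi_e(z)},(u,\varphi_e(z))$ are all $\mathcal R_0$-equivalent, so $((u,z),L(u,z))\in\mathcal R_0$. To check (2), let $u$ be $e$-equivalent to $u_p$. Then $f(u,z)=f(u_p,z)$ because $z\in A_e$, and $(u,\varphi_e(z))$ is $\mathcal S$-equivalent to $(u_p,\varphi_e(z))$ because $\varphi_e(z)\in B_e$. So by (3), $L(u,z)\in b_{f(u,z)}(x_z)=b_{f(u,z)}(u,z)$, the equality because $x_z$ and $(u,z)$ lie in one $\mathcal F_m$-class.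

**Step 6: place the remaining points one at a time.** Let $D=X\setminus(W_N\times\bigcup_eA'_e)$ and $D'=X\setminus(W_N\times\bigcup_eB'_e)$. Both have measure $d$. Let $D_k=D\cap f^{-1}(k)$ for $1\le k\le K$, and partition $D'=\bigsqcup_{k\le K}D'_k$ with $\mu(D'_k)=\mu(D_k)$; this is possible because $\mu$ is atomless. The subsets $\{(x,\beta_k(x)):x\in D_k\}$ and $\{(y,\ell(y,y)):y\in D'_k\}$ of $Z_1$ have equal finite measure. The first codes $x$ with the class $b_k(x)$, the second codes $y$ with its own class. By ergodicity of $Q_1$, Lemma 6 gives measure-preserving bijections $\psi_k:D_k\to D'_k$ (mod null) with $(x,\psi_k(x))\in\mathcal R_0$ and $b_k(x)=[\psi_k(x)]_{\mathcal S}$. Let $L=\psi_k$ on $D_k$; then (2) holds on $D$.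

Altogether $L$ is a measure-preserving bijection of $X$ (mod null) with graph in $\mathcal R_0$, that is, $L\in[\mathcal R_0]$. It satisfies (2), and $\mathrm{Good}_N(L)\supseteq W_N\times\bigcup_eA'_e$ has measure at least $1-d$. By Step 3 we are done. $\square$

## 8. Highly ergodic relations have comeager orbits

**Proposition 8.** Every highly ergodic $\mathcal S$ has a comeager $G$-orbit.

*Proof.* We verify the two hypotheses of Lemma 2; Lemma 1 provides the Polish setting.

**Step 1: the orbit is dense.** Take $N=0$. Here $e_0$ takes values in a one-point set, so $d=0$. For every $\mathcal S'\in\Omega$ and every $m$, Proposition 7 gives $T_m$ with $T_m\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$. So $T_m\mathcal S\to\mathcal S'$.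

**Step 2: closeness of relations controls $d$.** Let $V$ be a neighborhood of $1$ in $G$. By Lemma 5 pick $V_{n,\delta}\subseteq V$. Let $U'=\{\mathcal S':M((\mathcal S'\triangle\mathcal S)\cap\mathcal F_n)<2^{-n}\delta\}$, an open neighborhood of $\mathcal S$. For $\mathcal S'\in U'$,
$$M((\mathcal S'\triangle\mathcal S)\cap\mathcal F_n)=2^{-n}\int_{Y_n}|e_n(\mathcal S)(z)\triangle e_n(\mathcal S')(z)|\,d\nu_n(z)\ge2^{1-n}\,\nu_n\{e_n(\mathcal S)\ne e_n(\mathcal S')\},$$
since two distinct equivalence relations differ in at least two ordered pairs. So $\nu_n\{e_n(\mathcal S)\ne e_n(\mathcal S')\}\le\delta/2$. The laws of two functions on the same space are at total variation distance at most the measure of the set where the functions differ. Hence for $N=n$ we have $d\le\delta/2<\delta$.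

**Step 3: $V\mathcal S$ is dense in $U'$.** For $\mathcal S'\in U'$ and each $m\ge n$, Proposition 7 with $N=n$ gives $T_m$ with $T_m\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ and $\mu(\mathrm{Good}_n(T_m))\ge1-d>1-\delta$. So $T_m\in V_{n,\delta}\subseteq V$ and $T_m\mathcal S\to\mathcal S'$. Hence $V\mathcal S$ is dense in the nonempty open set $U'$, and Lemma 2 applies. $\square$

All the $T_m$ lie in $[\mathcal R_0]$, and yet every $[\mathcal R_0]$-orbit is meager. There is no conflict: the $T_m$ are close to $1$ in the Polish topology of $G$, but nothing in the construction bounds $\mu\{T_mx\ne x\}$, and Proposition 4 shows that this quantity cannot be kept small for all $\mathcal S'$ near $\mathcal S$.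

## 9. Tokens moved by random permutations: $\mathcal S_\ast$ is highly ergodic

It remains to produce one highly ergodic relation. Read $x\in X'=\prod_{n\ge1}\mathrm{Sym}(n)$ as instructions: a token on $i\in\mathbb N$ is moved by $x_1$, then $x_2$, and so on, where $x_n$ permutes the places $1,\dots,n$ and fixes the others. After $n$ rounds it is at $\pi_n(x)(i)$, where $\pi_n(x)=x_nx_{n-1}\cdots x_1\in\mathrm{Sym}(n)\subseteq\mathrm{Sym}(\mathbb N)$. Two equivalent points of $X'$ are $\mathcal S_\ast$-equivalent when their tokens started at $1$ end up moving together.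

*A small window.* Consider points of $X'$ that agree after coordinate $3$. There are $1!\cdot2!\cdot3!=12$ of them in a class, and two are $\mathcal S_\ast$-equivalent iff $\pi_3=x_3x_2x_1$ sends $1$ to the same place. For each of the two choices of $x_2$, exactly two of the six $x_3$ send $x_2x_1(1)$ to a prescribed place. So the class splits into three classes of four points, according to $\pi_3(\cdot)(1)\in\{1,2,3\}$.

**Proposition 9.** The relation $\mathcal S_\ast$ of Theorem A is highly ergodic.

*Proof.* **Step 1: $\mathcal R$ is a copy of $\mathcal R_0$.** The space $X'$ is atomless. The relation $\mathcal R$ is p.m.p., being the orbit relation of the countable group $\bigoplus_n\mathrm{Sym}(n)$ acting by translations, and it is the increasing union of the finite relations "equal after coordinate $n$". It has infinite classes, and it is ergodic by Kolmogorov's 0–1 law. So $\mathcal R\cong\mathcal R_0$ by uniqueness, and the definitions of Section 6 transfer to $\mathcal R$.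

**Step 2: describe $\mathcal S_\ast$ by a cocycle.** If $x_i=y_i$ for all $i>N$, then $\pi_n(x)^{-1}\pi_n(y)=\pi_N(x)^{-1}\pi_N(y)$ for all $n\ge N$. So for $(x,y)\in\mathcal R$ the sequence $\pi_n(x)^{-1}\pi_n(y)$ is eventually constant; let $\alpha(x,y)\in\mathrm{Sym}(\mathbb N)$ be its limit. Then $\alpha(x,y)\alpha(y,w)=\alpha(x,w)$, and $\mathcal S_\ast=\{(x,y)\in\mathcal R:\alpha(x,y)(1)=1\}$. In words, $\alpha(x,y)(1)$ is the starting place, under $x$, of the token that eventually moves with the token that $y$ starts at $1$. For $y,y'\in[x]_{\mathcal R}$ we have $\alpha(x,y')(1)=\alpha(x,y)\big(\alpha(y,y')(1)\big)$, so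
$$(y,y')\in\mathcal S_\ast\iff\alpha(x,y)(1)=\alpha(x,y')(1).\tag{4}$$
In particular $\mathcal S_\ast$ is a Borel equivalence relation.

**Step 3: enumerate the classes.** We show that $y\mapsto\alpha(x,y)(1)$ takes every value $j\in\mathbb N$ on $[x]_{\mathcal R}$. Let $y$ have coordinates $y_i=x_i$ for $i>j$, $y_i=\mathrm{id}$ for $i<j$, and let $y_j\in\mathrm{Sym}(j)$ be the transposition (or identity) sending $1$ to $\pi_j(x)(j)\in\{1,\dots,j\}$. Then $\pi_j(y)=y_j$ and $\alpha(x,y)(1)=\pi_j(x)^{-1}(y_j(1))=j$. Call this point $c_j(x)$. By (4), $(c_j)$ is an enumeration of the $\mathcal S_\ast$-classes, with label $\ell(x,y)=\alpha(x,y)(1)$. So the index is infinite.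

**Step 4: compute $Q_k$.** By the cocycle identity $\ell(x,w)=\alpha(x,y)\,\ell(y,w)$. The class of $c_{j_p}(y)$ has label $j_p$ at $y$, hence label $\alpha(x,y)j_p$ at $x$. So
$$(x,\mathbf i)\,Q_k\,(y,\mathbf j)\iff(x,y)\in\mathcal R\ \text{ and }\ \mathbf i=\alpha(x,y)\mathbf j,\tag{5}$$
permutations acting on tuples entrywise. Thus $(x,\mathbf i)$ may be read as instructions together with $k$ tokens at the places $\mathbf i$, and $Q_k$ relates two such configurations when the instructions eventually agree and the tokens eventually move together.

**Step 5: an invariant set depends only on the later instructions and the present token places.** Let $E\subseteq X'\times I_k$ be Borel and $Q_k$-invariant. For $n\ge k$ let $J_n\subseteq I_k$ be the set of tuples with entries in $\{1,\dots,n\}$. If $\mathbf i,\mathbf j\in J_n$, $x_l=y_l$ for $l>n$, and $\pi_n(x)\mathbf i=\pi_n(y)\mathbf j$, then $\mathbf i=\pi_n(x)^{-1}\pi_n(y)\mathbf j=\alpha(x,y)\mathbf j$, so $(x,\mathbf i)\,Q_k\,(y,\mathbf j)$ by (5). Apply this to $y=(\mathrm{id},\dots,\mathrm{id},x_{n+1},x_{n+2},\dots)$, for which $\pi_n(y)=\mathrm{id}$,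 and $\mathbf j=\pi_n(x)\mathbf i$. On $X'\times J_n$ we get
$$1_E(x,\mathbf i)=\Phi_n\big((x_l)_{l>n},\pi_n(x)\mathbf i\big),\qquad\Phi_n(t,\mathbf j)=1_E\big((\mathrm{id},\dots,\mathrm{id},t),\mathbf j\big).\tag{6}$$

**Step 6: one uniform permutation erases the past.** Fix $m\ge k$ and choose $(x,\mathbf i)\in X'\times J_m$ at random, according to the product of the measure of $X'$ and the uniform measure on $J_m$. Let $n>m$. Condition on $(x_1,\dots,x_{n-1},\mathbf i)$. The tuple $\pi_{n-1}(x)\mathbf i\in J_n$ is then fixed, $x_n$ is uniform on $\mathrm{Sym}(n)$, and $(x_l)_{l>n}$ is independent of $x_n$ with its usual law. As $\mathrm{Sym}(n)$ acts transitively on $J_n$, the tuple $\pi_n(x)\mathbf i=x_n(\pi_{n-1}(x)\mathbf i)$ is uniform on $J_n$ and independent of $(x_l)_{l>n}$. By (6) the conditional law of $1_E(x,\mathbf i)$ does not depend on $(x_1,\dots,x_{n-1},\mathbf i)$. That is, $E$ is independent of $\sigma(x_1,\dots,x_{n-1},\mathbf i)$.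

**Step 7: conclude.** Step 6 holds for all $n>m$, and these increasing $\sigma$-algebras generate everything. So $E\cap(X'\times J_m)$ is independent of itself, hence null or conull in $X'\times J_m$. The sets $X'\times J_m$ increase to $X'\times I_k$, so the same alternative holds for all $m$, and $E$ is null or conull. Thus $Q_k$ is ergodic. $\square$

**Proof of Theorem A.** By Proposition 9 the relation $\mathcal S_\ast$ is highly ergodic, and by Proposition 8 its orbit is comeager. $\square$

## 10. Classification, maximality, and the optimal constant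

**Proof of Theorem B(1).** If $\mathcal S$ is highly ergodic, its orbit is comeager by Proposition 8. Conversely, if $G\mathcal S$ is comeager, it meets the comeager orbit $G\mathcal S_\ast$, so $G\mathcal S=G\mathcal S_\ast$; as high ergodicity is $G$-invariant, $\mathcal S$ is highly ergodic. Thus the highly ergodic subrelations form exactly one orbit, which is comeager and dense.

To see that it is a $G_\delta$, we use Effros' theorem (*Transformation groups and C\*-algebras*, Ann. of Math. 81 (1965)): for a continuous action of a Polish group on a Polish space, an orbit is nonmeager in itself iff it is $G_\delta$. Our orbit is dense, so a relatively nowhere dense subset of it is nowhere dense in $\Omega$. If the orbit were meager in itself, it would be meager in $\Omega$, but it is comeager. So it is nonmeager in itself, hence a $G_\delta$. $\square$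

**Proof of Theorem B(2).** *Ergodicity.* Let $B\subseteq X$ be Borel and $\mathcal S$-invariant. The set $\{(x,i)\in Z_1:c_i(x)\in B\}$ depends only on the class of $c_i(x)$, so it is $Q_1$-invariant, hence null or conull. If it is null, then for a.e. $x$ no $c_i(x)$ lies in $B$, so by invariance no point of $[x]_{\mathcal R_0}$ lies in $B$, and $\mu(B)=0$. If it is conull, the same argument for $X\setminus B$ gives $\mu(B)=1$.

*Maximality.* Let $\mathcal S\subseteq\mathcal W\subseteq\mathcal R_0$. The set $\{(x,(i_1,i_2))\in Z_2:(c_{i_1}(x),c_{i_2}(x))\in\mathcal W\}$ depends only on the pair of $\mathcal S$-classes, since $\mathcal W$-classes are unions of $\mathcal S$-classes. So it is $Q_2$-invariant. If it is null, then for a.e. $x$ no two distinct $\mathcal S$-classes in $[x]_{\mathcal R_0}$ are $\mathcal W$-equivalent, so $\mathcal W=\mathcal S$. If it is conull, then for a.e. $x$ all $\mathcal S$-classes in $[x]_{\mathcal R_0}$ are $\mathcal W$-equivalent, so $\mathcal W=\mathcal R_0$. $\square$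

**Proof of Theorem B(3).** Existence is Proposition 7. For optimality we show that $\mu(\mathrm{Good}_N(T))\le1-d$ for *every* $T\in G$ with $T\mathcal S\cap\mathcal F_N=\mathcal S'\cap\mathcal F_N$, which holds in particular if $T\mathcal S\cap\mathcal F_m=\mathcal S'\cap\mathcal F_m$ for some $m\ge N$. Write $\mathrm{Good}_N(T)=W_N\times Z$, with $T(u,z)=(u,\varphi(z))$ for $z\in Z$. Then $\varphi$ is injective, and it preserves $\nu_N$ because $T(W_N\times C)=W_N\times\varphi(C)$ for $C\subseteq Z$. For a.e. $z\in Z$ we have
$$e_N(\mathcal S')(\varphi(z))=e_N(T\mathcal S)(\varphi(z))=e_N(\mathcal S)(z).$$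
The first equality holds because $T\mathcal S$ and $\mathcal S'$ agree on $\mathcal F_N$. The second holds because $((u,\varphi(z)),(v,\varphi(z)))$ is the image under $T\times T$ of $((u,z),(v,z))$. So $\varphi$ maps $Z\cap\{e_N(\mathcal S)=e\}$ into $\{e_N(\mathcal S')=e\}$, and for each $e\in\mathcal E(W_N)$
$$\nu_N\big(Z\cap\{e_N(\mathcal S)=e\}\big)\le\min\big(\nu_N\{e_N(\mathcal S)=e\},\,\nu_N\{e_N(\mathcal S')=e\}\big).$$
Summing over $e$ gives $\mu(\mathrm{Good}_N(T))=\nu_N(Z)\le1-d$. $\square$
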